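# Non-nilpotent subsets of finite groups of Lie type, and polynomials in $q$

## 1. A guess, tested on $SL_2(q)$ and $SL_3(q)$

Let $\Gamma$ be a finite group. Call $x,y\in\Gamma$ **linked** if $\langle x,y\rangle$ is nilpotent; every element is linked to itself. A subset of $\Gamma$ is **non-nilpotent** if no two distinct elements of it are linked, and $\omega_\infty(\Gamma)$ is the largest size of a non-nilpotent subset. For example, any two distinct elements of $\{(12),(13),(23),(123)\}$ generate $S_3$, so $\omega_\infty(S_3)\ge 4$. On the other hand $S_3$ is the union of four cyclic subgroups, and a nilpotent subgroup contains at most one element of a non-nilpotent set. So $\omega_\infty(S_3)=4$. This is the pattern of the whole lecture: nilpotent covers bound $\omega_\infty$ from above, well chosen elements bound it from below.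

Let now $\Gamma=G^F$ be a finite group of Lie type, with $q$ as usual. The paper of Azizollah Azad, John R. Britnell and Nick Gill, "Nilpotent covers and non-nilpotent subsets of finite groups of Lie type", arXiv:1305.3748 (2013), is the source of our two questions. When $G^F$ has (twisted) Lie rank $1$ and $q>5$, it is known that $\omega_\infty(G^F)$ equals a polynomial in $q$, depending only on the family, whose nonzero coefficients are all $1$ or $-1$. Drop the rank assumption and ask:

(1) Is there, for each family, one polynomial $f\in\mathbb Q[x]$ with $\omega_\infty(G^F)=f(q)$ for all sufficiently large admissible $q$?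

(2) Are the nonzero coefficients of such a polynomial always $1$ or $-1$?

The answer that one would first guess is "yes" to both. We test it.

**$SL_2(q)$, $q>5$.** Let $k=\overline{\mathbb F}_q$. An element of $SL_2(q)$ is semisimple, and then lies in an $F$-stable maximal torus, or it is $\pm u$ with $u\ne1$ unipotent. There are $\frac12q(q+1)$ split tori and $\frac12q(q-1)$ nonsplit ones, $q^2$ in all, and $q+1$ Borel subgroups $B$ defined over $\mathbb F_q$. The subgroups $T^F$ and $\{\pm1\}U_B^F$ are nilpotent and cover, so $\omega_\infty\le q^2+q+1$. Conversely, take a generator $s_T$ of each cyclic group $T^F$ (of order $q\pm1\ge6$), and one $u_B\ne1$ in each $U_B^F$. As $s_T^4\neq1$, the element $s_T^2$ is not central and $C(s_T^2)=T$. We check that no two of these elements are linked.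

* If $s_T,s_{T'}$ are linked, they generate a nilpotent group of order prime to $p$. Such a group acts on $k^2$ by a sum of monomial representations, so it permutes two lines that span $k^2$. So $s_T^2,s_{T'}^2$ are simultaneously diagonal, hence $s_{T'}^2\in C(s_T^2)=T$, and $T\subseteq C(s_{T'}^2)=T'$.
* If $s_T,u_B$ are linked, they commute, since elements of coprime orders in a nilpotent group commute. Then $u_B\in C(s_T)\subseteq T$, which is impossible.
* If $u_B,u_{B'}$ are linked, they generate a $p$-group, which lies in a single $U_{B''}^F$. As $u_B$ lies in only one Borel subgroup, $B=B''=B'$.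

So $\omega_\infty(SL_2(q))=q^2+q+1$. The guess holds here.

**$SL_3(q)$, the upper bound.** Write $x=su$ (Jordan decomposition) and look at the eigenvalues of $s$ over $k$. If they are distinct, $C(s)$ is a maximal torus. If exactly two are equal, $C(s)$ is the stabilizer of a decomposition of $k^3$ into a line and a plane. If all three are equal, $C(s)=SL_3$. With $L=C(s)$ we have $s\in Z(L)$ and $u\in L$, so $x$ lies in a nilpotent subgroup $Z(L)^FU_B^F$ for an $F$-stable Borel subgroup $B$ of $L$. We count the pairs $(L,B)$. The maximal tori number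
$$q^3\Big[\tfrac16(q+1)(q^2+q+1)+\tfrac12(q^3-1)+\tfrac13(q-1)(q^2-1)\Big]=q^6 .$$
There are $(q^2+q+1)q^2$ pairs of an $\mathbb F_q$-line and an $\mathbb F_q$-plane not containing it, and each such $L$ has $q+1$ Borel subgroups. Finally $SL_3$ has $(q+1)(q^2+q+1)$ of them. The sum is
$$q^6+q^2(q^2+q+1)(q+1)+(q+1)(q^2+q+1)=q^6+q^5+2q^4+3q^3+3q^2+2q+1 .$$

If this upper bound is attained, the guess fails for (2) already here. We shall see that it is attained. The guess for (1) looks safer: count pairs $(L,B)$, and the count is a polynomial. It fails too, and the reason is visible in $Sp_4$.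

## 2. The statements

Let $G$ be a simple algebraic group over $k=\overline{\mathbb F}_p$, and $F$ a Frobenius (Steinberg) endomorphism. The level $q$ is normalized so that $G^F=X(q)$ or ${}^dX(q)$, and $q=2^{2a+1},3^{2a+1},2^{2a+1}$ for ${}^2B_2(q),{}^2G_2(q),{}^2F_4(q)$. For instance, the Sylow $3$-subgroups of ${}^2G_2(q)$ have order $q^3$. A **family** consists of the groups $G^F$ with fixed root system, isogeny type and twisting type, while $q$ takes all admissible values. "Large" means larger than a bound depending only on the family, and $c,c',C,C',\dots$ denote positive constants depending only on the family.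

**Theorem 1.** (1) The answer to question (1) is no. For example, $\omega_\infty(Sp_4(q))$ is not eventually one polynomial in $q$: for large $q=2^k$ it equals
$$q^8+2q^7+2q^6+2q^5+3q^4+2q^3+2q^2+2q+1,$$
but for large $q=3^k$, $k$ odd, it is strictly larger than this expression.

(2) The answer to question (2) is no, even when a polynomial exists: for all large $q$, $\omega_\infty(SL_3(q))=q^6+q^5+2q^4+3q^3+3q^2+2q+1$.

**Theorem 2.** Fix a family.

(a) Type $A_{n-1}$, any isogeny type, twisted or not: $\omega_\infty(G^F)$ is a polynomial in $q$ for large $q$. Its nonzero coefficients are all $\pm1$ if and only if the type is $A_1$ or ${}^2A_2$, that is, if and only if the Lie rank is $1$.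

(b) Suzuki and Ree families: $\omega_\infty(G^F)$ is a polynomial for large $q$. It is $q^4+q^2+1$ for ${}^2B_2$, it is $q^6+q^5+q^3+q^2+1$ for ${}^2G_2$, and for ${}^2F_4$ it is
$$\begin{aligned}q^{24}&+q^{12}(q^6+1)(q^3+1)(q^2+1)+q^{12}(q^6+1)(q^3+1)(q+1)\\&+(q^6+1)(q^3+1)(q^2+1)(q+1)+\tfrac12q^9(q^6+1)(q^3+1)(q^2+1)(q-1),\end{aligned}$$
in which the coefficient of $q^{21}$ is $5/2$.

(c) All other families ($B_n,C_n$ with $n\ge2$; $D_n,{}^2D_n$ with $n\ge4$; ${}^3D_4,G_2,F_4,E_6,{}^2E_6,E_7,E_8$; all isogeny types): $\omega_\infty(G^F)$ is not eventually a polynomial in $q$. For $G_2(q)$, $q$ large, it equals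
$$q^{12}+2\sum_{i=7}^{11}q^i+3q^6+2\sum_{i=1}^5q^i+1+\epsilon_2\,q^4(q^4+q^2+1)(q+1)^2+R(q),$$
where $\epsilon_2=1$ for $q$ odd and $0$ for $q$ even; $R=0$ if $3\mid q$; $R=\frac12q^3(q^3+1)(q+1)(q^2+q+1)$ if $q\equiv1\pmod 3$; $R=\frac12q^3(q^6-1)$ if $q\equiv2\pmod 3$.

So (1) holds exactly for type $A$ and the Suzuki–Ree families. For $G_2$ it fails even if $q$ is restricted to the powers of one fixed prime $p\equiv2\pmod3$.

## 3. Centralizers, Levi subgroups, regular unipotent elements

**Notation.** $\Phi$ is the root system, $N=|\Phi^+|$, $r$ the rank, $W$ the Weyl group, $X=X(T)$ the character lattice. $F$ acts on $X\otimes\mathbb R$ as $q_F\varphi$, where $\varphi$ is an isometry of finite order normalizing $W$. Here $q_F=q$, except that $q_F=\sqrt q$ for ${}^2B_2,{}^2G_2,{}^2F_4$. For an $F$-stable maximal torus, $F$ induces a permutation $\rho$ of $\Phi$ with $\alpha(F(z))=\rho(\alpha)(z)^{p^a}$, where $a$ depends on $\alpha$. We write $C^\circ(\cdot)=C_G(\cdot)^\circ$. A **Levi subgroup** is the centralizer of a torus; it need not be a Levi subgroup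 of an $F$-stable parabolic. For example, a nonsplit maximal torus of $SL_2$ is an $F$-stable Levi subgroup.

**Definition.** A subsystem $\Psi\subseteq\Phi$ is **parabolic** if $\mathbb Q\Psi\cap\Phi=\Psi$. In $C_2$, with roots $\pm e_1\pm e_2$, $\pm2e_1$, $\pm2e_2$, the subsystem $\{\pm2e_1\}$ is parabolic. The subsystem $\{\pm2e_1,\pm2e_2\}$ is not, since its rational span contains $e_1+e_2$. It does satisfy the weaker condition $\mathbb Z\Psi\cap\Phi=\Psi$. The difference between these two conditions governs the whole problem.

We use the following standard facts (Steinberg; Springer–Steinberg, *Conjugacy classes*; Carter; Digne–Michel). Let $s$ be semisimple and $T\ni s$ a maximal torus.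

* **(F1)** $C^\circ(s)=\langle T,U_\alpha:\alpha(s)=1\rangle$ is reductive with root system $\Psi=\{\alpha:\alpha(s)=1\}$, and $\mathbb Z\Psi\cap\Phi=\Psi$. Moreover $C(s)=C^\circ(s)(N(T)\cap C(s))$, so $C(s)/C^\circ(s)$ is a quotient of the stabilizer of $s$ in $W$ and its order divides $|W|$; this holds in any connected reductive group. $C(s)/C^\circ(s)$ embeds in $\ker(G_{sc}\to G)$, so it is a $p'$-group, and unipotent elements of $C(s)$ lie in $C^\circ(s)$. Also $s\in Z(C^\circ(s))$. If $G$ is simply connected, $C(s)$ is connected.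
* **(F2)** A connected reductive $L\supseteq T$ with root system $\Psi$ is Levi if and only if $\Psi$ is parabolic, and then $L=C_G(Z(L)^\circ)$. (The roots trivial on $Z(L)^\circ$ are those in $\mathbb Q\Psi$.)
* **(F3)** Let $L$ be connected reductive and $F$-stable. The Sylow $p$-subgroups of $L^F$ are the groups $U_B^F$, with $B$ an $F$-stable Borel subgroup of $L$ and $U_B=R_u(B)$; and $|U_B^F|=q_F^{\dim U_B}$. An element of $U_B$ is **regular** (in $L$) if and only if its coordinates at all simple roots are nonzero, and a regular unipotent element lies in exactly one Borel subgroup of $L$. Each $U_B^F$ contains regular elements. Indeed, let $U_1$ be the product of the non-simple positive root groups. $F$ permutes the factors of $U_B/U_1=\prod_{\text{simple}}U_\alpha$, so $(U_B/U_1)^F$ has elements with all coordinates nonzero, and $U_B^F\to(U_B/U_1)^F$ is onto because $U_1$ is connected.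
* **(F4)** For an $F$-stable torus $S$ of rank $d$: $(q_F-1)^d\le|S^F|\le(q_F+1)^d$.
* **(F5)** There are $q_F^{2N}$ $F$-stable maximal tori (Steinberg).
* **(F6)** If $\mathbb Z\Psi\cap\Phi=\Psi$, the torsion of $\mathbb Z\Phi/\mathbb Z\Psi$ involves only bad primes: none for $A$; $2$ for $B,C,D$; $2,3$ for $G_2,F_4,E_6,E_7$; $2,3,5$ for $E_8$.

In $GL_n$ a regular unipotent element is one with a single Jordan block. For (F6), take $\Psi=\{\pm2e_1,\pm2e_2\}$ in $C_2$: there $\mathbb Z\Phi/\mathbb Z\Psi$ has order $2$, generated by $e_1+e_2$.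

**Lemma 1.** Let $u$ be regular unipotent in a connected reductive group $L$.
(i) A semisimple $g\in C_L(u)$ lies in $Z(L)$.
(ii) If $L$ is $F$-stable, $u\in U_B^F$ with $B$ an $F$-stable Borel subgroup of $L$, $u'\in L^F$, and $\langle u,u'\rangle$ is a $p$-group, then $u'\in B$. In particular, if $u'$ is regular in $L$, then $B$ is the unique Borel subgroup of $L$ containing $u'$.

*Proof.* (i) Let $B$ be the unique Borel subgroup containing $u$. Then $gBg^{-1}$ contains $gug^{-1}=u$, so $gBg^{-1}=B$ and $g\in N_L(B)=B$. Let $T\ni g$ be a maximal torus of $B$. Conjugation by $g$ multiplies the $\alpha$-coordinate of $u$, for $\alpha$ simple, by $\alpha(g)$. These coordinates are nonzero, so $\alpha(g)=1$ for all simple $\alpha$, and $g\in Z(L)$.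
(ii) By (F3), $\langle u,u'\rangle\le U_{B'}^F$ for some $F$-stable $B'$. As $u\in B'$ and $u$ is regular, $B'=B$. $\square$

## 4. What linked elements have in common

Let $x=su$ and $x'=s'u'$ be elements of $G^F$ with their Jordan decompositions; $s,u$ are powers of $x$, and $s',u'$ of $x'$. A finite nilpotent group is the direct product of its Sylow subgroups. So if $x,x'$ are linked, then:

* $\langle u,u'\rangle$ is a $p$-group;
* $\langle s,s'\rangle$ is a nilpotent $p'$-group;
* $s$ and $s'$ commute with $u$ and $u'$.

What is missing is that $s$ and $s'$ need not commute. In $SL_2$ we got around this by squaring. The next lemma does the same in general. Put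
$$e_0=(\dim G)!\,|X/\mathbb Z\Phi|,\qquad e=e_0|W| .$$
The index $|X/\mathbb Z\Phi|$ is finite, as $G$ is semisimple.

**Lemma 2.** Let $\mathcal N\le G$ be a finite nilpotent $p'$-subgroup and $a,b\in\mathcal N$. Then $a^{e_0}$ and $b^{e_0}$ commute. If $b^{e_0}$ commutes with a semisimple element $c$, then $b^e\in C^\circ(c)$.

*Proof.* As $p\nmid|\mathcal N|$ and $\mathcal N$ is nilpotent, every representation of $\mathcal N$ over $k$ is a sum of monomial ones. Apply this to $\mathrm{Ad}$ on $\mathrm{Lie}(G)$, of dimension $n=\dim G$: the group $\mathcal N$ permutes $n$ lines spanning $\mathrm{Lie}(G)$. So $a^{n!}$ and $b^{n!}$ fix each line, hence act diagonally in a common basis, and $z=[a^{n!},b^{n!}]\in\ker\mathrm{Ad}$. Since $T$ acts on $\mathrm{Lie}(G)$ through the roots, $\ker\mathrm{Ad}$ is a proper closed normal subgroup of the simple algebraic group $G$. So it is finite, and central because $G$ is connected. As $z$ is central, $[a^{n!m},b^{n!m}]=z^{m^2}$ for all $m$. For $m=|X/\mathbb Z\Phi|$ this is $1$, because $Z(G)=\mathrm{Hom}(X/\mathbb Z\Phi,k^*)$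 has order dividing $m$. Finally, if $b^{e_0}\in C(c)$, then $b^e=(b^{e_0})^{|W|}\in C^\circ(c)$, because $|C(c)/C^\circ(c)|$ divides $|W|$ by (F1). $\square$

## 5. One element for each pair $(L,B)$

Let $f(q)=f_G(q)$ be the number of pairs $(L,B)$ with $L$ an $F$-stable Levi subgroup of $G$ and $B$ an $F$-stable Borel subgroup of $L$. We show that $f$ is a lower bound, and find out when it is also an upper bound.

**Lemma 3.** $\omega_\infty(G^F)\le\#\{(L,B):L=C^\circ(s)$ for some semisimple $s\in G^F$, $B$ an $F$-stable Borel subgroup of $L\}$.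

*Proof.* Let $x=su\in G^F$ and $L=C^\circ(s)$. Then $u\in L^F$ by (F1), so $u$ lies in some $U_B^F$ by (F3), and $s\in Z(L)^F$. So $G^F$ is covered by the nilpotent subgroups $Z(L)^FU_B^F$, each containing at most one member of a non-nilpotent set. $\square$

For the lower bound we want, for each Levi $L$, a semisimple element whose centralizer is $L$ and stays $L$ after raising to the $e$-th power.

**Lemma 4.** For each $e'\ge1$ there is $q_0$, depending only on the family and $e'$, such that for $q\ge q_0$ every $F$-stable Levi subgroup $L$ contains some $s\in(Z(L)^\circ)^F$ with $C^\circ(s^{e'})=L$.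

*Proof.* Let $Z=Z(L)^\circ$, $d=\dim Z$, and let $T\subseteq L$ be an $F$-stable maximal torus. If $d=0$, then $L=C_G(Z)=G$ and $s=1$ works. Let $d\ge1$. By (F1) it is enough to find $s\in Z^F$ outside $K_\alpha=\{z\in Z:\alpha(z)^{e'}=1\}$ for every $\alpha\in\Phi\setminus\Phi_L$.

Let $z\in K_\alpha\cap Z^F$. Then $\alpha(z)=\alpha(F(z))=\rho(\alpha)(z)^{p^a}$, so $\rho(\alpha)(z)^{e'p^a}=1$. As $k^*$ has no $p$-torsion, $z\in K_{\rho(\alpha)}$. Let $O\subseteq\Phi\setminus\Phi_L$ be the $\rho$-orbit of $\alpha$ and $K_O=\bigcap_{\beta\in O}K_\beta$. We have shown $K_\alpha\cap Z^F=K_O\cap Z^F$, and the relation $\beta(F(z))=\rho(\beta)(z)^{p^b}$ shows that $K_O$ is $F$-stable. So $K_\alpha\cap Z^F=K_O^F$.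

Since $L=C_G(Z)$, $\alpha|_Z\ne0$, so $\dim K_O\le d-1$. The number of components of $K_O$ is at most the torsion order of $X(Z)/\langle e'\beta|_Z\rangle_{\beta\in O}$, where $X(Z)=X/(X\cap\mathbb Q\Phi_L)$. There are only finitely many pairs $(\Phi_L,O)$, so this number is at most a constant $c_1$ depending on the family and $e'$. A component of $K_O$ that has an $F$-fixed point has exactly $|(K_O^\circ)^F|$ of them. So by (F4) $|K_O^F|\le c_1(q_F+1)^{d-1}$, while $|Z^F|\ge(q_F-1)^d>|\Phi|c_1(q_F+1)^{d-1}$ for large $q$. So the sets $K_\alpha$ do not exhaust $Z^F$. $\square$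

For large $q$ and each pair $(L,B)$ counted by $f$, choose $s_L\in(Z(L)^\circ)^F$ with $C^\circ(s_L^e)=L$, and a regular $u_B\in U_B^F$. From $L\subseteq C^\circ(s_L)\subseteq C^\circ(s_L^e)=L$ we also get $C^\circ(s_L)=L$. The elements $x_{L,B}=s_Lu_B$ are called **generic**. For $SL_2(q)$ and $L=T$ a torus they are sufficiently general elements of $T^F$; for $L=SL_2$ the choice $s_L=1$ gives the elements $u_B$ of Section 1.

**Proposition 5.** Distinct pairs give non-linked generic elements. So $\omega_\infty(G^F)\ge f(q)$ for large $q$.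

*Proof.* Let $x=su$ and $x'=s'u'$ be the generic elements of $(L,B)$ and $(L',B')$, and assume they are linked. By Lemma 2, $s^{e_0}$ and $s'^{e_0}$ commute, so $s'^{e_0}$ commutes with $s^e$, and $a'=s'^e\in C^\circ(s^e)=L$. Now $a'$ commutes with $u$, which is regular in $L$, so $a'\in Z(L)$ by Lemma 1(i). Hence $L\subseteq C^\circ(a')=L'$. By symmetry $L=L'$. Since $\langle u,u'\rangle$ is a $p$-group and $u'$ is regular in $L$, Lemma 1(ii) gives $B=B'$. (Equal elements are linked, so distinct pairs also give distinct elements.) $\square$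

**Proposition 6.** If $C^\circ(s)$ is a Levi subgroup for every semisimple $s\in G^F$, then $\omega_\infty(G^F)=f(q)$ for large $q$. This applies (i) to type $A$, every isogeny type and twist; (ii) to types $B,C,D$, all twists, with $p=2$.

*Proof.* If all $C^\circ(s)$ are Levi, the number in Lemma 3 is at most $f(q)$; combine with Proposition 5. For the two cases let $\Psi=\{\alpha:\alpha(s)=1\}$ and $\alpha\in\mathbb Q\Psi\cap\Phi$. We show $\alpha(s)=1$; then $\Psi$ is parabolic and (F2) applies.

(i) Let $\alpha=e_i-e_j$. On $\{1,\dots,n\}$ join $a,b$ when $e_a-e_b\in\Psi$. Every element of $\Psi$ has coordinate sum $0$ on each connected component, so the same holds for $\alpha\in\mathbb Q\Psi$. Hence $i,j$ lie in one component. A path from $i$ to $j$ writes $\alpha$ as a sum of elements of $\Psi$, so $\alpha\in\mathbb Z\Psi$ and $\alpha(s)=1$.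

(ii) We show $2\alpha\in\mathbb Z\Psi$. Then $\alpha(s)^2=1$, and as $p=2$ this forces $\alpha(s)=1$. The roots are $\pm e_i\pm e_j$ and possibly $\pm e_i$ or $\pm2e_i$. Join $a\ne b$ if $e_a+e_b$ or $e_a-e_b$ is in $\Psi$. Each element of $\Psi$ is supported on one connected component $K$; let $\Psi_K$ be the part supported on $K$. Change signs of coordinates so that along a spanning tree of $K$ the vectors $e_a-e_b$ are in $\Psi_K$.

If now all elements of $\Psi_K$ have the form $e_a-e_b$, then $\mathbb Z\Psi_K$ consists of all integral vectors on $K$ with coordinate sum $0$. Otherwise $\Psi_K$ contains, up to sign, some $e_a$, some $2e_a$, or some $e_a+e_b$. In the last case $e_a-e_b\in\mathbb Z\Psi_K$ by the tree, so $2e_a\in\mathbb Z\Psi_K$. In every case $2e_a\in\mathbb Z\Psi_K$ for some $a$, hence $2e_b\in\mathbb Z\Psi_K$ for all $b\in K$ by the tree.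

The projection of $\alpha$ to the coordinates in $K$ is integral and lies in $\mathbb Q\Psi_K$. In the first case it has coordinate sum $0$ and lies in $\mathbb Z\Psi_K$; in the second case twice it lies in $\mathbb Z\Psi_K$. Summing over $K$ gives $2\alpha\in\mathbb Z\Psi$. $\square$

## 6. The number of pairs $(L,B)$ is a polynomial

We now compute $f$. The idea is to count triples $(T,L,B)$ with $T\subseteq B\subseteq L$, starting from $T$.

**Step 1: a sum over $W\varphi$.** An $F$-stable Borel subgroup $B$ of $L$ contains exactly $q_F^{N_L}$ $F$-stable maximal tori, $N_L=|\Phi_L^+|$. Indeed, the maximal tori of $B$ form a regular $U_B$-orbit, it contains an $F$-stable member $T_1$ by Lang's theorem, and ${}^vT_1$ with $v\in U_B$ is $F$-stable if and only if $F(v)=v$. So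
$$f=\sum_{T}\ \sum_{(L,B):\,T\subseteq B}q_F^{-N_L},$$
the outer sum being over the $F$-stable maximal tori.

Let $\mathcal S$ be the set of pairs $\pi=(\Psi,\Psi^+)$ with $\Psi$ a parabolic subsystem and $\Psi^+$ a positive system of $\Psi$; put $N_\pi=|\Psi^+|$. Up to $G^F$-conjugacy the $F$-stable maximal tori are the $T_w$, $w\in W$, on which $F$ acts as $q_F\sigma$, with $\sigma$ running over $W\varphi$ as $w$ runs over $W$. We have $|T_w^F|=\det(q_F-\sigma)$, and $\sum_Tg(T)=\frac1{|W|}\sum_w\frac{|G^F|}{|T_w^F|}g(T_w)$ for functions $g$ constant on $G^F$-classes. Elements of $W\varphi$ act on $\mathcal S$ through the permutations of roots that they induce, and the $F$-stable pairs $(L,B)$ with $B\supseteq T_w$ correspond to the $\pi\in\mathcal S^\sigma$.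

For $\pi\in\mathcal S$ let $W_\pi=\mathrm{Stab}_W(\pi)$. The set of $\sigma\in W\varphi$ fixing $\pi$ is empty or a coset $W_\pi\sigma_\pi$, with $\sigma_\pi$ normalizing $W_\pi$. Since $\varphi$ normalizes $W$, all $\pi$ in one $W$-orbit, which has $|W|/|W_\pi|$ elements, contribute equally. Hence
$$f=\frac{|G^F|}{|W|}\sum_{\sigma\in W\varphi}\frac1{\det(q_F-\sigma)}\sum_{\pi\in\mathcal S^\sigma}q_F^{-N_\pi}=\sum_O|G^F|\,q_F^{-N_\pi}\,\frac1{|W_\pi|}\sum_{\sigma\in W_\pi\sigma_\pi}\frac1{\det(q_F-\sigma)},\tag{6.1}$$
where $O$ runs over the $W$-orbits on $\mathcal S$ containing some $\pi$ fixed by some $\sigma_\pi\in W\varphi$.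

The same formula, with $\Psi$ ranging over another class of subsystems and with $\sigma$ restricted by a condition on the action of $F$ on $L$, counts other kinds of pairs. Also, since each $B$ contains $q_F^{|\Psi^+|}$ tori and each torus lies in boundedly many pairs, (F5) shows that for one fixed isomorphism type $\Psi$ the number of pairs is
$$\le C\,q_F^{2N-|\Psi^+|}.\tag{6.2}$$
Subsystems with at most one positive root are parabolic, so Proposition 5, Lemma 3 and (6.2) give, for every family and all large $q$,
$$f(q)\le\omega_\infty(G^F)\le f(q)+C\,q_F^{2N-2}.\tag{6.3}$$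

**Step 2: each orbit contributes a polynomial in $q_F$.** Let $V=X\otimes\mathbb C$, $S=S(V)$, and let $\mathcal H$ be the harmonic polynomials. By Chevalley's theorem $S\cong S^W\otimes\mathcal H$ as graded $\langle W,\varphi\rangle$-modules, with $\mathcal H=\bigoplus_{j\le N}\mathcal H_j$, $\mathcal H_0=\mathbb C$, and $\mathcal H^W=\mathcal H_0$. Let $d_i$ be the degrees of $W$ and $\varepsilon_i$ the eigenvalues of $\varphi$ on basic invariants. Put $t=q_F^{-1}$. Since $\frac1{\det(1-t\sigma)}=\sum_it^i\,\mathrm{Tr}(\sigma|S^i)$ (Molien), and averaging over $W_\pi$ projects onto the $W_\pi$-invariants,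
$$\frac1{|W_\pi|}\sum_{\sigma\in W_\pi\sigma_\pi}\frac1{\det(q_F-\sigma)}=t^r\sum_it^i\,\mathrm{Tr}\big(\sigma_\pi|(S^i)^{W_\pi}\big)=t^r\prod_i(1-\varepsilon_it^{d_i})^{-1}\sum_jt^j\,\mathrm{Tr}\big(\sigma_\pi|\mathcal H_j^{W_\pi}\big).$$
The last step uses $S^{W_\pi}=S^W\otimes\mathcal H^{W_\pi}$ and that $\sigma_\pi$ acts on $S^W$ as $\varphi$. On the other hand $|G^F|=q_F^N\prod_i(q_F^{d_i}-\varepsilon_i)=q_F^{2N+r}\prod_i(1-\varepsilon_it^{d_i})$, because $\sum d_i=N+r$. So the contribution of $O$ to (6.1) is
$$\sum_{j=0}^N\mathrm{Tr}\big(\sigma_\pi|\mathcal H_j^{W_\pi}\big)\,q_F^{\,2N-N_\pi-j}.\tag{6.4}$$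
All exponents are $\ge0$. So if $q_F=q$, then $f$ is a polynomial in $q$. It depends only on the family: neither $p$ nor the isogeny type enters. It takes integer values at infinitely many integers, so its coefficients are rational. The orbit $\Psi=\varnothing$ contributes $q_F^{2N}$, and $\Psi=\Phi$ contributes the number of $F$-stable Borel subgroups of $G$.

**Step 3: examples.**

* $SL_3$. Tori give $q^6$. The six pairs $(\{\pm\alpha\},\{\alpha\})$ form one orbit with $W_\pi=1$, contributing $\frac{|G^F|}{q(q-1)^2}=q^2(q^2+q+1)(q+1)$. The Borel subgroups give $(q+1)(q^2+q+1)$. So $f=q^6+q^5+2q^4+3q^3+3q^2+2q+1$, the number of Section 1.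
* $A_1$: $f=q^2+q+1$.
* ${}^2A_2$. Here $W\varphi=-W$, and $-v$ fixes $(\{\pm\alpha\},\{\alpha\})$ only for $v=s_\alpha$. The eigenvalues of $-s_\alpha$ are $1,-1$, so the contribution is $\frac{q^3(q^2-1)(q^3+1)}{q(q^2-1)}=q^5+q^2$. With $q^6$ and the $q^3+1$ Borel subgroups, $f=q^6+q^5+q^3+q^2+1$.
* $Sp_4$. There are two classes of $A_1$. In each, $W_\pi$ has order $2$, generated by the reflection in the orthogonal root. Each contributes $\frac{|G^F|}{q(q-1)}\cdot\frac12\left(\frac1{q-1}+\frac1{q+1}\right)=\frac{|G^F|}{(q-1)(q^2-1)}=q^4(q^3+q^2+q+1)$, as $|G^F|=q^4(q^2-1)(q^4-1)$. With $q^8$ and the $(q+1)(q^3+q^2+q+1)$ Borel subgroups,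
$$f=q^8+2q^7+2q^6+2q^5+3q^4+2q^3+2q^2+2q+1.$$
* $G_2$. Likewise $|W_\pi|=2$ for both $A_1$ classes, and each contributes $\frac{|G^F|}{(q-1)(q^2-1)}=q^6(1+q+\dots+q^5)$. The Borel subgroups number $(q+1)(1+q+\dots+q^5)$. So $f=q^{12}+2\sum_{i=7}^{11}q^i+3q^6+2\sum_{i=1}^5q^i+1$.

**Proof of Theorem 1(2).** By Proposition 6(i), $\omega_\infty(SL_3(q))=f(q)$ for all large $q$, and the first example gives $f$. $\square$

## 7. Coefficients in type $A$

**Proof of Theorem 2(a).** By Proposition 6(i) and (6.4), $\omega_\infty(G^F)=f(q)$ is a polynomial for large $q$. For $A_1$ and ${}^2A_2$ the examples show that the nonzero coefficients are $1$. For all other types we exhibit a coefficient equal to $2$ or $3$.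

A parabolic subsystem of $A_{n-1}$ is a partition of the set $\{1,\dots,n\}$, and a positive system orders each block. So the $W$-orbits on $\mathcal S$ correspond to the partitions of $n$, and $W_\pi$ permutes blocks of equal size, respecting the orders. For $v\in W$ normalizing $W_\pi$, Step 2 of Section 6 gives the graded trace of $v$ on $\mathcal H^{W_\pi}$:
$$\sum_jt^j\,\mathrm{Tr}(v|\mathcal H_j^{W_\pi})=\prod_{i=1}^n(1-t^i)\cdot\operatorname*{avg}_{w\in W_\pi v}\ \det{}_{\mathbb C^n}(1-tw)^{-1}.$$
(On $V$ the product starts at $i=2$; passing to $\mathbb C^n$ multiplies numerator and denominator by $1-t$.)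

**Untwisted, $n\ge3$: the coefficient of $q^{2N-2}$.** By (6.4) we need $N_\pi+j=2$, with $\sigma_\pi=1$.

* $(1^n)$ contributes only $q^{2N}$, hence $0$.
* $(2,1^{n-2})$ has $N_\pi=1$, $W_\pi=S_{n-2}$ and series $\frac{(1-t^{n-1})(1-t^n)}{(1-t)^2}$. As $n\ge3$, its $t^1$-coefficient is $2$.
* $(2,2,1^{n-4})$ has $N_\pi=2$ and contributes $1$ (from $j=0$) if $n\ge4$.
* All other types have $N_\pi\ge3$.

So the coefficient is $2$ for $n=3$ and $3$ for $n\ge4$.

**Twisted, $n\ge4$: the coefficient of $q^{2N-3}$.** Here $W\varphi=-W$. The element $-v$ fixes $\pi$ if and only if $v\Psi^+=-\Psi^+$, that is, $v\in w_\Psi W_\pi$ with $w_\Psi$ the longest element of $W_\Psi$. Moreover $\mathrm{Tr}(-v|\mathcal H_j^{W_\pi})=(-1)^j\,\mathrm{Tr}(v|\mathcal H_j^{W_\pi})$. We need $N_\pi+j=3$.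

* $(1^n)$ contributes $0$.
* $(2,1^{n-2})$, $j=2$: for $v=(12)$ the series is $\frac{(1-t^{n-1})(1-t^n)}{1-t^2}$, with $t^2$-coefficient $1$ since $n\ge4$. The contribution is $1$.
* $(2,2,1^{n-4})$, $j=1$: with blocks ordered $(1,2),(3,4)$ we have $W_\pi=\langle(13)(24)\rangle\times S_{n-4}$ and $w_\Psi=(12)(34)$. Both $(12)(34)$ and $(12)(34)(13)(24)=(14)(23)$ have cycle type $(2,2)$. The series is $\prod_{i=n-3}^n(1-t^i)/(1-t^2)^2$, whose $t^1$-coefficient is $-1$ if $n=4$ and $0$ if $n\ge5$. With the sign $(-1)^1$ the contribution is $1$ if $n=4$ and $0$ if $n\ge5$.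
* $(3,1^{n-3})$, $j=0$: $1$.
* $(2,2,2,1^{n-6})$, $j=0$: $1$ if $n\ge6$.
* All other types have $N_\pi\ge4$.

The total is $3$ for $n=4$, $2$ for $n=5$, and $3$ for $n\ge6$.

The Lie rank is $n-1$ in the untwisted case and $\lfloor n/2\rfloor$ in the twisted case, so the exceptions are exactly the types of Lie rank $1$. $\square$

## 8. An involution in $Sp_4(q)$, and types $B,C,D$

For $Sp_4(q)$ with $q$ odd, Proposition 6 does not apply. Let $k^4=P\perp P'$ be an orthogonal decomposition into nondegenerate planes defined over $\mathbb F_q$, and let $t$ act as $1$ on $P$ and $-1$ on $P'$. Then $C(t)=SL_2\times SL_2$ has root system $\{\pm2e_1,\pm2e_2\}$, which is not parabolic. For $q$ even there is no such $t$. So for $q$ odd Lemma 3 allows more than $f(q)$ elements.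

The natural next attempt is to use one element $su$ for every pair of Lemma 3, with $C^\circ(s)=L$ and $u$ regular in $L$. The proof of Proposition 5 breaks at its first use of $e$: it needs $C^\circ(s^e)=L$, but here $t^e=1$ because $e$ is even. And the conclusion can really fail. Take $g\in Sp_4(q)$ with $g^2=1$ interchanging $P$ and $P'$ isometrically. Take $u=(u_1,gu_1g^{-1})$ with $1\ne u_1\in SL(P)$ unipotent and defined over $\mathbb F_q$. Then $u$ is regular in $C(t)$. It commutes with $g$. It acts on each eigenspace $\{v\pm gv:v\in P\}$ of $g$ as $u_1$ acts on $P$. These eigenspaces are nondegenerate planes, since $(v\pm gv,w\pm gw)=2(v,w)$, so $u$ is regular in $C(g)\cong SL_2\times SL_2$. Now $gtg^{-1}=-t$, so $(tg)^2=-1$ and $\langle t,g\rangle$ is dihedral of order $8$. Hence $\langle tu,gu\rangle\le\langle t,g\rangle\times\langle u\rangle$ is nilpotent: $tu$ and $gu$ are linked, although $C(t)\ne C(g)$.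

The trouble comes from $2$-elements that do not commute. Against an element $s'$ of odd order there is no trouble: in a nilpotent group it commutes with $t$. So we want all $s_L$ to have odd order, and we choose $q$ so that this is possible.

**Step 1: generic elements with $s_L$ of odd order.** Assume for the rest of this section that $\Phi$ is not of type $A$ and $F$ is not of Suzuki–Ree type; then $q_F=q$. Let $q=3^k$ with $k$ odd. Then $q\equiv3\pmod8$, so $v_2(q^2-1)=1+2=3$, and $v_2(q^j-1)\le v_2(q^{2j}-1)=3+v_2(j)$. Let $m_0$ be the order of $\varphi$. The quotient $\prod_i(q^{d_im_0}-1)/\prod_i(q^{d_i}-\varepsilon_i)$ is an algebraic integer, as $\varepsilon_i^{m_0}=1$, and it is rational. So $|G^F|$ divides $q^N\prod_i(q^{d_im_0}-1)$. Hence there is a power $D$ of $2$, depending only on the family, with $|G^F|_2\mid D$ for all such $q$. Apply Lemma 4 with $e'=eD$ and replace $s$ by $s^D$: for large such $q$ we may choose all $s_L\in(Z(L)^\circ)^F$ of odd order with $C^\circ(s_L^e)=L$. Proposition 5 holds for this choice.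

**Step 2: elements not linked to any generic element.**

**Lemma 7.** Let $q=3^k$, $k$ odd. Let $M$ be an $F$-stable Levi subgroup, $z\in(Z(M)^\circ)^F$ of odd order with $C^\circ(z^e)=M$, and $t\in M^F$ a $2$-element such that $L:=C_M(t)^\circ$ is not a Levi subgroup of $G$. Put $s=tz$. Then $C^\circ(s)=C^\circ(tz^e)=L$. Moreover, for regular $u\in U_B^F$, with $B$ an $F$-stable Borel subgroup of $L$, the element $su$ is linked to no generic element with $s_{L'}$ of odd order.

*Proof.* Let $T\ni t$ be a maximal torus of $M$; it contains $z\in Z(M)$. From $M\subseteq C^\circ(z)\subseteq C^\circ(z^e)=M$ we get $C^\circ(z)=M$. Let $\alpha\in\Phi$. Since $\alpha(t)$ has $2$-power order and $\alpha(z),\alpha(z^e)$ have odd order, $\alpha(tz)=1$ means $\alpha(t)=\alpha(z)=1$, and similarly for $tz^e$. So in both cases the roots trivial on the element are those of $\Phi_M$ trivial on $t$. This proves the first claim.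

Suppose that $su$ is linked to the generic element $x'=s'u'$ of $(L',B')$, with $s'$ of odd order. The $2$-part $t$ and the odd part $z$ of $s$ are powers of $s$. In the nilpotent group $\langle s,s'\rangle$ the odd-order element $s'$ commutes with the $2$-element $t$. By Lemma 2, $s'^{e_0}$ commutes with $z^{e_0}$, hence with $z^e$. So $s'^{e_0}$ commutes with $tz^e$, and $a'=s'^e\in C^\circ(tz^e)=L$. As $a'$ commutes with $u$, Lemma 1(i) gives $a'\in Z(L)$ and $L\subseteq C^\circ(a')=L'$. Now $s\in L\subseteq L'$ commutes with $u'$, which is regular in $L'$. So $s\in Z(L')$ and $L'\subseteq C^\circ(s)=L$. Thus $L=L'$ is Levi, a contradiction. $\square$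

**Step 3: the involution $\gamma^\vee(-1)$.** Let $\gamma$ be the highest root, $T_0$ an $F$-stable maximal torus of an $F$-stable Borel subgroup, and $t=\gamma^\vee(-1)\in T_0$. For $T_0$ the map $\varphi$ permutes the simple roots, so it fixes $\gamma^\vee$, and $F(t)=\gamma^\vee((-1)^q)=t$. For positive $\beta\ne\gamma$ we have $\langle\beta,\gamma^\vee\rangle\in\{0,1\}$, since $\gamma$ is dominant and long. As $\beta(t)=(-1)^{\langle\beta,\gamma^\vee\rangle}$, the group $C^\circ(t)$ has root system $\Psi=\{\pm\gamma\}\cup(\gamma^\perp\cap\Phi)$. Since $\Phi$ is not of type $A$, the extended Dynkin diagram shows that exactly one simple root $\alpha_i$ has $\langle\alpha_i,\gamma^\vee\rangle\ne0$, and the value is $1$. So $\Psi$ contains $\gamma$ and the other $r-1$ simple roots and has rank $r$, but $\alpha_i\notin\Psi$. Hence $\Psi$ is not parabolic, and $C^\circ(t)$ is not Levi. Lemma 7 with $M=G$ and $z=1$ gives an element unlinked to all generic elements: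
$$\omega_\infty(G^F)\ge f(q)+1\qquad\text{for large }q=3^k,\ k\text{ odd}.\tag{8.1}$$

**Proof of Theorem 2(c) for types $B,C,D$, and of Theorem 1(1).** Let the type be $B,C,D$, including ${}^2D_n$ and ${}^3D_4$, with any isogeny type. By Proposition 6(ii), $\omega_\infty(G^F)=f(q)$ for large $q=2^k$. If $\omega_\infty(G^F)=P(q)$ for all large $q$, then $P$ and $f$ agree at infinitely many points, so $P=f$. This contradicts (8.1). For $G=Sp_4$ the polynomial $f$ was computed in Section 6, and Theorem 1(1) follows. $\square$

## 9. Centers of prime order, and $G_2$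

For the exceptional groups $C^\circ(s)$ can fail to be Levi for $p=2$ as well, through elements of order $3$ for example. So "equal to $f$ at $q=2^k$" is no longer available. For $G_2$ we compute $\omega_\infty$ exactly. The linking problem of Section 8 disappears when $Z(L)$ has prime order and $Z(G)=1$.

**Lemma 8.** Let $G$ be of type $G_2$ or $F_4$ (so $G$ is simply connected with $Z(G)=1$), $F$ any Steinberg endomorphism, $q$ large. Let $\mathcal E$ be the set of pairs $(L,B)$ with $L=C_G(s)$ for some semisimple $s\in G^F$, $L$ not Levi, $|Z(L)|$ prime, and $B$ an $F$-stable Borel subgroup of $L$. Choose one such $s=s_L$ for each $L$, and a regular $u_B\in U_B^F$ for each $B$. Then the elements $s_Lu_B$, $(L,B)\in\mathcal E$, together with the generic elements, form a non-nilpotent set with one element for each pair. So $\omega_\infty(G^F)\ge f+|\mathcal E|$, with equality if every non-Levi $C_G(s)$, $s\in G^F$ semisimple, has center of prime order.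

*Proof.* Two generic elements are covered by Proposition 5. Let $x=su$ come from $(L,B)\in\mathcal E$ and suppose that it is linked to $y=s'u'$, the element of another pair. As $L$ is not Levi, $L\ne G$ and $s\ne1$; so $Z(L)=\langle s\rangle$. Let $\mathcal N=\langle s,s'\rangle$, a nilpotent $p'$-group, all of whose elements are semisimple and commute with $u$. So $C_{\mathcal N}(s)\subseteq C_G(s)=L$, and Lemma 1(i) gives $C_{\mathcal N}(s)\subseteq Z(L)=\langle s\rangle$. As $\mathcal N\ne1$ is nilpotent, $1\ne Z(\mathcal N)\subseteq C_{\mathcal N}(s)\subseteq\langle s\rangle$. Since $\langle s\rangle$ has prime order, $Z(\mathcal N)=\langle s\rangle$. So $s$ is central in $\mathcal N$, $\mathcal N=C_{\mathcal N}(s)=\langle s\rangle$, and $s'\in\langle s\rangle$.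

If $s'\ne1$, then $s'$ generates $\langle s\rangle$ and $C_G(s')=L$. So $y$ is not generic, else $L$ would be Levi. So $y$ comes from a pair $(L,B')\in\mathcal E$, and Lemma 1(ii) gives $B'=B$, a contradiction. If $s'=1$, then $y$ is generic with Levi subgroup $C^\circ(1)=G$, and $s$ commutes with $u'$, which is regular in $G$. So $s\in Z(G)=1$, a contradiction.

For the equality: in Lemma 3 the pairs with $L$ Levi number at most $f$, and the others are $\mathcal E$. $\square$

**Which non-Levi centralizers occur.** Recall (Deriziotis; Humphreys, *Conjugacy Classes in Semisimple Algebraic Groups*, §2.15) that $\{\alpha:\alpha(s)=1\}$ is $W$-conjugate to the subsystem generated by a proper subset of $\Delta\cup\{-\gamma\}$, where $\Delta$ is the set of simple roots. If it has rank $r$, exactly one node is omitted, and $[\mathbb Z\Phi:\mathbb Z\Psi]$ is the mark $c_i$ of that node. For $G_2,F_4$ we have $X=\mathbb Z\Phi$, so for $\Psi$ of rank $r$, $Z(L)\cong\mathrm{Hom}(\mathbb Z\Phi/\mathbb Z\Psi,k^*)$.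

Suppose the index is a prime different from $p$, $\mathbb Z\Psi\cap\Phi=\Psi$, and $1\ne s\in Z(L)$. Then $C(s)=L$. Indeed, let $\Psi_s=\{\alpha:\alpha(s)=1\}\supseteq\Psi$. Then $\mathbb Z\Psi_s$ is $\mathbb Z\Psi$ or $\mathbb Z\Phi$, and not the latter since $Z(G)=1$. So $\Psi_s\subseteq\mathbb Z\Psi\cap\Phi=\Psi$. If the index is $p$, then $Z(L)=1$, and $L$ is not of the form $C(s)$.

**The formula for $G_2(q)$.** Subsystems of rank $\le1$ are parabolic, so a non-Levi $\Psi$ has rank $2$. The marks of the simple roots are $2,3$, giving $A_1\tilde A_1$ (one long and one orthogonal short root line, index $2$, so $p\ne2$) and the long $A_2$ (index $3$, so $p\ne3$). Let short and long roots have norms $1$ and $3$. For $A_1\tilde A_1$ the lattice $\mathbb Z\Psi$ has norm form $a^2+3b^2$, which takes the values $1,3$ only at the four elements of $\Psi$. For $A_2$ all nonzero norms are at least $3$, with equality only at the six long roots. So $\mathbb Z\Psi\cap\Phi=\Psi$ in both cases. The centers have orders $2$ and $3$, and Lemma 8 gives $\omega_\infty=f+|\mathcal E|$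 for large $q$.

* $A_1\tilde A_1$ ($q$ odd). There are three such subsystems, permuted transitively by $W$, so $|N_W(\Psi)|=12/3=4=|W_\Psi|$ and $W_\pi=1$. The only $\sigma\in W$ fixing $\pi$ is $1$. As $|Z(L)|=2$, $F$ fixes $Z(L)$ for every $F$-stable $L$ of this type, so all of them count. As in (6.1), the number of pairs is $\frac{|G^F|}{q^2(q-1)^2}=q^4(q^4+q^2+1)(q+1)^2$.
* $A_2$ ($3\nmid q$). $N_W(\Psi)=W$ and $|W_\Psi|=6$, so $W_\pi=\{1,\iota\}$ with $\iota=-w_\Psi$. $W_\Psi$ acts trivially on $\mathbb Z\Phi/\mathbb Z\Psi\cong\mathbb Z/3$, since $s_\alpha\lambda-\lambda\in\mathbb Z\alpha$. So $F=q\sigma$ acts on $\mathbb Z/3$, and dually on $Z(L)$, by $q$ for $\sigma=1$ and by $-q$ for $\sigma=\iota$. Exactly one of the two has $Z(L)^F\ne1$: it is $\sigma=1$ if $q\equiv1\pmod3$, with $\det(q-\sigma)=(q-1)^2$; and $\sigma=\iota$, whose eigenvalues are $1,-1$, if $q\equiv2\pmod3$, with $\det(q-\sigma)=q^2-1$. The number of pairs is $\frac12|G^F|/(q^3\det(q-\sigma))$, with $|G^F|=q^6(q^2-1)(q^6-1)$. This is $\frac12q^3(q^3+1)(q+1)(q^2+q+1)$, respectively $\frac12q^3(q^6-1)$;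 that is, $R(q)$.

With $f$ from Section 6, this is the formula in Theorem 2(c).

**$G_2$ is not eventually polynomial.** If $\omega_\infty=P(q)$ for all large $q$, then $P-f$ has degree $9$, by the values at $q=2^{2k}$ (only $R$ with $q\equiv1$ occurs), but degree $10$, by the values at $q=3^k$ (only the $\epsilon_2$-term occurs). This is a contradiction. For $q=p^k$ with $p\equiv2\pmod3$ fixed, the even and the odd $k$ give two expressions differing by
$$\tfrac12q^3(q^3+1)\big[(q+1)(q^2+q+1)-(q^3-1)\big]=q^3(q^3+1)(q^2+q+1)\ne0 .$$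
So even then no single polynomial works. $\square$

## 10. The Suzuki and Ree families

In these families $\rho$ interchanges long and short roots and $q_F=\sqrt q$. We prove Theorem 2(b).

**${}^2B_2$.** Here $p=2$, and Proposition 6(ii) gives $\omega_\infty=f$. Only $\Psi=\varnothing,\Phi$ are $\rho$-stable, so $f=q_F^8+(q^2+1)=q^4+q^2+1$.

**${}^2G_2$.** Here $p=3$. The stable parabolic $\Psi$ are $\varnothing,\Phi$, giving $f=q_F^{12}+(q^3+1)=q^6+q^3+1$. The only non-Levi type is $A_1\tilde A_1$, of index $2$; the long $A_2$ has index $3=p$ and does not occur. The $3\cdot4=12$ pairs $\pi$ of this type are permuted simply transitively by $W$ (Section 9). So each is fixed by exactly one $\sigma\in W\varphi$. This isometry interchanges the two orthogonal root directions, so $\det(q_F-\sigma)=q_F^2-1=q-1$. Since $|Z(L)|=2$, every $F$-stable $L$ of this type counts. With $|G^F|=q^3(q^3+1)(q-1)$ and $q_F^{-2}=q^{-1}$, the number of pairs is $\frac{q^3(q^3+1)(q-1)}{q(q-1)}=q^5+q^2$. By Lemma 8, $\omega_\infty=q^6+q^5+q^3+q^2+1$.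

**${}^2F_4$.** Here $p=2$, $q=2^{2a+1}$, and $|G^F|=q^{12}(q^6+1)(q^4-1)(q^3+1)(q-1)$. The roots of $F_4$ are $\pm e_i\pm e_j$ (long), and $\pm e_i$, $\frac12(\pm1,\pm1,\pm1,\pm1)$ (short); there are $24$ of each length, and $|W|=1152$.

**Step 1: the polynomial $f$.** A $\rho$-stable $\Psi$ has equally many long and short roots. Among the parabolic subsystems $\varnothing$, $A_1$, $\tilde A_1$, $A_2$, $\tilde A_2$, $A_1\tilde A_1$, $B_2$, $B_3$, $C_3$, $A_2\tilde A_1$, $A_1\tilde A_2$, $F_4$ this leaves $\varnothing,A_1\tilde A_1,B_2,F_4$. The stabilizer in $W$ of a long root $\gamma$ is the Weyl group of $\gamma^\perp\cap\Phi$, of type $C_3$. The $12$ short roots of this $C_3$ are short in $\Phi$, its $6$ long roots are long in $\Phi$, and the stabilizer is transitive on each of these two sets. (For $\gamma=e_1+e_2$ the orthogonal long roots are $\pm(e_1-e_2)$, $\pm e_3\pm e_4$.) For each of the four types we shall see that $W$ is transitive on the corresponding $\pi$, so that $\pi$ is fixed by some $\sigma\in W\varphi$. We use (6.1).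

* $\varnothing$: $q_F^{48}=q^{24}$.
* $A_1\tilde A_1$: a pair $\pi$ is an ordered pair (long root, orthogonal short root). $W$ is transitive on these $24\cdot12$ pairs, so $|W_\pi|=4$. For $\Psi^+=\{e_1+e_2,e_3\}$ (which is parabolic: its span contains no further roots) the roots orthogonal to $\Psi$ are $\pm(e_1-e_2),\pm e_4$, and $W_\pi=\langle s_{e_1-e_2},s_{e_4}\rangle$. An element $\sigma$ fixing $\pi$ interchanges the two root directions of $\Psi^+$, giving the factor $q_F^2-1=q-1$. On the orthogonal plane it interchanges the two axes, with all four sign choices: the characteristic polynomials are $x^2-1$ (twice) and $x^2+1$ (twice). The contribution is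
$$\frac{|G^F|}{q(q-1)}\cdot\frac14\Big(\frac2{q-1}+\frac2{q+1}\Big)=\frac{|G^F|}{(q-1)(q^2-1)}=q^{12}(q^6+1)(q^3+1)(q^2+1).$$
* $B_2$: each parabolic $B_2$ contains exactly one pair of orthogonal lines spanned by long roots, and the span of such a pair, for example of $e_1\pm e_2$, meets $\Phi$ in a $B_2$. $W$ is transitive on the ordered pairs of orthogonal long roots. So there are $12\cdot3/2=18$ such subsystems, forming one orbit, each with $8$ positive systems permuted transitively by $W_\Psi$; hence $|W_\pi|=1152/(18\cdot8)=8$. $W_\pi$ contains, hence equals, the Weyl group of the orthogonal $B_2$. On $\langle\Psi\rangle$, $\sigma$ interchanges the two simple directions: factor $q_F^2-1=q-1$. On the orthogonal plane $\sigma$ runs over the $4$ reflections and the $4$ rotations (by odd multiples of $45^\circ$) that interchange long and short directions. The average is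
$$\frac18\Big(\frac4{q-1}+\frac2{q-\sqrt{2q}+1}+\frac2{q+\sqrt{2q}+1}\Big)=\frac12\Big(\frac1{q-1}+\frac{q+1}{q^2+1}\Big)=\frac{q^2}{(q-1)(q^2+1)},$$
and the contribution is $\frac{|G^F|}{q_F^4(q-1)}\cdot\frac{q^2}{(q-1)(q^2+1)}=\frac{|G^F|}{(q-1)^2(q^2+1)}=q^{12}(q^6+1)(q^3+1)(q+1)$.
* $F_4$: here $W_\pi=1$, and $\sigma$ interchanges the simple directions in two pairs, so $\det(q_F-\sigma)=(q-1)^2$. The contribution is $\frac{|G^F|}{q^{12}(q-1)^2}=(q^6+1)(q^3+1)(q^2+1)(q+1)$.

**Step 2: the non-Levi centralizers are of type $A_2\tilde A_2$.** Let $C(s)$ be non-Levi; $s$ has odd order. Let $\Psi$ be its root system and $\Phi'=\mathbb Q\Psi\cap\Phi\ne\Psi$. Evaluation at $s$ is trivial on $\mathbb Z\Psi$ but not on $\mathbb Z\Phi'$, so it maps the finite group $\mathbb Z\Phi'/\mathbb Z\Psi$ onto a nontrivial group of odd order. By (F6), applied to the irreducible components of $\Phi'$, some component has an odd bad prime. Proper parabolic subsystems of $F_4$ have components of types $A,B,C$ only. So $\Phi'=\Phi$, $\Psi$ has rank $4$, and $3\mid[\mathbb Z\Phi:\mathbb Z\Psi]$.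 The marks of $F_4$ are $2,3,4,2$, so $\Psi=A_2\tilde A_2$ with index $3$ and $|Z(L)|=3$.

Conversely, for $\Psi$ of this type $\mathbb Z\Psi\cap\Phi=\Psi$: with norms $2$ and $1$, a vector of $\mathbb Z\Psi$ has norm $2h(a)+h(b)$, where $h(x,y)=x^2-xy+y^2$ takes the values $0,1,3,\dots$ but not $2$. So vectors of norm $1$ or $2$ are the twelve elements of $\Psi$. By Section 9, $C(s)=L$ for every $1\ne s\in Z(L)$. So an $F$-stable $L$ of this type is $C(s)$ for some $s\in G^F$ if and only if $Z(L)^F\ne1$. In particular Lemma 8 holds with equality.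

**Step 3: counting $\mathcal E$.** The $24$ long roots form a $D_4$. A root of $D_4$ has inner product $-1$ with $8$ others. For $e_1+e_2$ these are $-e_i\pm e_j$ with $i\in\{1,2\}$, $j\in\{3,4\}$, and the Weyl group of its orthogonal $3A_1=\{\pm(e_1-e_2),\pm e_3\pm e_4\}$ permutes them transitively. So $W$ is transitive on the $A_2$-subsystems of $D_4$. Each root line lies in $8/2=4$ of them, and each contains $3$ lines, so there are $12\cdot4/3=16$. By transitivity, for each long $A_2$ the subsystem $A_2^\perp\cap\Phi$ contains an $\tilde A_2$. It is parabolic of rank $2$, so it equals $\tilde A_2$. Hence there are $16$ subsystems $\Psi$, forming one $W$-orbit, and $|N_W(\Psi)/W_\Psi|=1152/(16\cdot36)=2$. As $-1\in W$, $W_\pi=\{1,\iota\}$ with $\iota=-w_\Psi$.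

The elements of $W\varphi$ fixing $\pi$ form a coset $\{\sigma,\sigma\iota\}$. $W_\Psi$ acts trivially on $\mathbb Z\Phi/\mathbb Z\Psi\cong\mathbb Z/3$, so $\iota$ acts by $-1$. $F$ acts bijectively on $Z(L)$, so $q_F\sigma$ acts on $\mathbb Z/3$ by $\pm1$, and exactly one of the two elements, which we call $\sigma$, makes it trivial, that is, gives $Z(L)^F\ne1$. Then $(q_F\sigma)^2=q\sigma^2$ also acts trivially. Now $\sigma^2$ is an isometry permuting $\Phi$, so it lies in $W$, as $F_4$ has no graph automorphism preserving root lengths. It fixes $\pi$, so $\sigma^2\in\{1,\iota\}$. As $q\equiv-1\pmod3$, $\sigma^2\ne1$; so $\sigma^2=\iota$. On each of the two $A_2$-planes $\iota$ has eigenvalues $1,-1$, and $\sigma$ interchanges the planes. On the $1$-eigenspace of $\iota$, $\sigma$ has square $1$ and interchanges two lines: eigenvalues $\pm1$. On the $(-1)$-eigenspace $\sigma^2=-1$: eigenvalues $\pm i$. So $\det(q_F-\sigma)=(q_F^2-1)(q_F^2+1)=q^2-1$, and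
$$|\mathcal E|=\frac12\cdot\frac{|G^F|}{q_F^6(q^2-1)}=\tfrac12q^9(q^6+1)(q^3+1)(q^2+1)(q-1).$$
Lemma 8 yields the formula of Theorem 2(b). In the second and third summands the coefficient of $q^{21}$ is that of $q^9$ in $(q^6+1)(q^3+1)(q^2+1)$ and in $(q^6+1)(q^3+1)(q+1)$, each $1$. The fifth summand has leading term $\frac12q^{21}$. The other two contribute nothing. The total is $\frac52$. $\square$

## 11. $F_4$ and type $E$: comparing degrees at $q=2^k$ and $q=3^k$

It remains to treat $F_4,E_6,{}^2E_6,E_7,E_8$; here $q_F=q$. At $q=2^k$ there are non-Levi centralizers, so we know $\omega_\infty$ only up to an error, and (8.1), one extra element, does not suffice. We show instead that the excess over $f$ has smaller order at powers of $2$ than at odd powers of $3$. Put $m=2$ for $F_4$ and $m=4$ for type $E$.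

**Step 1: for large $q=2^k$, $\omega_\infty(G^F)\le f(q)+Cq^{2N-2m-1}$.** By Lemma 3 and (6.2) it is enough to show: if $s$ has odd order and $\Psi=\{\alpha:\alpha(s)=1\}$ is not parabolic, then $|\Psi^+|\ge2m+1$. Let $\Phi'=\mathbb Q\Psi\cap\Phi$. As in Section 10, evaluation at $s$ maps $\mathbb Z\Phi'/\mathbb Z\Psi$ onto a nontrivial group of odd order. So for some irreducible component $\Phi_i'$ of $\Phi'$, with $\Psi_i=\Psi\cap\Phi_i'$ of full rank in $\Phi'_i$, an odd prime $\ell$ divides $I=[\mathbb Z\Phi_i':\mathbb Z\Psi_i]$. By (F6), $\ell$ is bad for $\Phi_i'$. Comparing Gram determinants, $\det(\Psi_i)=I^2\det(\Phi_i')$.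

*$F_4$.* An odd bad prime forces $\Phi_i'=F_4$. So $\Psi$ has rank $4$ and $|\Psi^+|\ge4$, with equality only for four mutually orthogonal pairs of roots. With norms $2$ and $1$ we have $\det(F_4)=\frac14$. In the case of equality $\det(\Psi)$, and so $I^2$, is a power of $2$, which is impossible. So $|\Psi^+|\ge5$.

*Type $E$.* Here $\Phi_i'\in\{E_6,E_7,E_8\}$. The determinants are $n+1$ for $A_n$, $4$ for $D_n$, and $3,2,1$ for $E_6,E_7,E_8$. The components of rank $\le8$ with determinant divisible by $3$ are $A_2,A_5,A_8,E_6$, and only that of $A_8$ is divisible by $9$.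

* $\Phi_i'=E_6$, $\ell=3$: $27\mid\det\Psi_i$ requires three such components in rank $6$, so $\Psi_i=3A_2$, with $9$ positive roots.
* $\Phi_i'=E_7$, $\ell=3$: $9\mid\det\Psi_i$ requires two components among $A_2,A_5,E_6$. If both are $A_2$, the remaining rank $3$ gives at least $3+3+3=9$ positive roots; otherwise there are at least $15$.
* $\Phi_i'=E_8$, $\ell=3$: either $A_8$, with $36$ positive roots, or two components as before, with at least $3+3+4=10$ or at least $15$.
* $\Phi_i'=E_8$, $\ell=5$: $25\mid\det\Psi_i$ forces $2A_4$, with $20$ positive roots.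

So $|\Psi^+|\ge9=2m+1$.

**Step 2: the extra elements at $q=3^k$, $k$ odd.** We aim at $\omega_\infty(G^F)\ge f(q)+c\,q^{2N-2m}$ for large such $q$. Use generic elements with $s_L$ of odd order, and $D$, as in Section 8. Let $M\supseteq T_0$ be the standard Levi subgroup of type $B_2$ (for $F_4$), respectively $D_4$ (type $E$). It is $F$-stable, since the $D_4$-subdiagram is stable under the graph automorphism of $E_6$. Let $\gamma$ be the highest root of $\Phi_M$ and $t=\gamma^\vee(-1)$; as in Section 8, $t\in T_0^F$. The roots of $\Phi_M$ trivial on $t$ form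
$$\Psi_0=\{\alpha\in\Phi_M:\langle\alpha,\gamma^\vee\rangle\text{ even}\}=\{\pm\gamma\}\cup(\gamma^\perp\cap\Phi_M),$$
of type $2A_1$ (the long roots $\pm e_1\pm e_2$ of $B_2$), respectively $4A_1$. In both cases $|\Psi_0^+|=m=\operatorname{rank}\Phi_M$, and $\mathbb Q\Psi_0\cap\Phi=\Phi_M\ne\Psi_0$. By Lemma 4, used as in Section 8, choose $z\in(Z(M)^\circ)^F$ of odd order with $C^\circ(z^e)=M$. Put $s=tz$ and $L=C_M(t)^\circ$. As $\Psi_0$ is not parabolic, $L$ is not Levi, and $L=C^\circ(s)$ by Lemma 7.

Let $\mathcal E$ be the set of pairs $(L_1,B_1)$ with $L_1$ a $G^F$-conjugate of $L$ and $B_1$ an $F$-stable Borel subgroup of $L_1$. For each $L_1$ fix $g\in G^F$ with $L_1={}^gL$, and set $s_{L_1}={}^gs=t_1z_1$ with $t_1={}^gt$, $z_1={}^gz$, $M_1={}^gM=C^\circ(z_1^e)$. For each pair fix a regular $u_1\in U_{B_1}^F$, and let $x_{L_1,B_1}=s_{L_1}u_1$.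

*How many.* Since $N_G(L)=L\,(N_G(L)\cap N_G(T))$ for a maximal torus $T$ of $L$, we have $|N_{G^F}(L):L^F|\le|W|$. $L$ has at least $|L^F|/(q^m(q+1)^r)$ $F$-stable Borel subgroups. As $|G^F|\ge c\,q^{2N+r}$,
$$|\mathcal E|\ge\frac{|G^F|}{|W|\,q^m(q+1)^r}\ge c\,q^{2N-m}.$$

By Lemma 7, applied to the conjugates, no $x_{L_1,B_1}$ is linked to a generic element. Distinct pairs give distinct elements, since $L_1=C^\circ(s_{L_1})$ and $B_1$ is the unique Borel subgroup of $L_1$ containing $u_1$. But two of these elements can be linked, as in the example of Section 8. We bound how often.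

**Step 3: each $x_{L_1,B_1}$ is linked to at most $Cq^m$ of these elements.** Given this, the graph of linked pairs on $\mathcal E$ has, by a greedy choice, an independent set of size at least $|\mathcal E|/(1+Cq^m)\ge c'q^{2N-2m}$. Adding it to the generic elements proves
$$\omega_\infty(G^F)\ge f(q)+c'q^{2N-2m}\qquad\text{for large }q=3^k,\ k\text{ odd}.\tag{11.1}$$

After conjugation, denote the data of the given element by $x=su$, $s=tz$, $L,B,M$. Let $y=s'u'$ come from $(L',B')$, with $s'=t'z'$ and $M'=C^\circ(z'^e)$, and let $y$ be linked to $x$.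

*(i) $M=M'$.* The element $z'$ has odd order, so in the nilpotent group $\langle s,s'\rangle$ it commutes with the $2$-element $t$. By Lemma 2, $z'^{e_0}$ commutes with $z^{e_0}$. So $z'^{e_0}$ commutes with $tz^e$, and $z'^e\in C^\circ(tz^e)=L$ by Lemmas 2 and 7. It commutes with $u$, hence $z'^e\in Z(L)$ by Lemma 1(i), and $L\subseteq C^\circ(z'^e)=M'$. With respect to a maximal torus of $L$, $\Phi_{M'}$ is parabolic and contains the root system of $L$, which spans $\mathbb Q\Phi_M$. So $\Phi_M\subseteq\Phi_{M'}$ and $M\subseteq M'$. As $M$ and $M'$ are conjugate and connected, $M=M'$.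

*(ii) There are at most $C'q^m$ possible $t'$.* Let $H=C_{M^F}(u)$. Both $t$ and $t'$ lie in $H$: they lie in $M$ by (i), and they commute with $u$. They generate a $2$-group, so $t'$ lies in a Sylow $2$-subgroup of $H$ that contains $t$, and such a subgroup has order at most $D$. Fix one Sylow $2$-subgroup $S_0$ of $H$. The subgroup $h^{-1}S_0h$ contains $t$ if and only if $hth^{-1}\in S_0$. For each element of $S_0$ the $h$ carrying $t$ to it form an empty set or a coset of $C_H(t)$, so there are at most $D|C_H(t)|$ such $h$. Each Sylow subgroup arises from $|N_H(S_0)|\ge|Z(M)^F|$ values of $h$, since $Z(M)^F\le H$ is central in $M$. So at most $D|C_H(t)|/|Z(M)^F|$ Sylow subgroups contain $t$.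

By (F1) in $M$, $|C_H(t)|\le|W|\,|C_{L^F}(u)|$. If $g\in C_L(u)$, then $g$ normalizes the unique Borel subgroup $B\ni u$, so $C_L(u)\subseteq B$. The Jordan parts of $g$ also centralize $u$: the semisimple part lies in $Z(L)$ by Lemma 1(i), and the unipotent part in $U_B$. So $|C_{L^F}(u)|\le|Z(L)^F|q^m$. Finally $Z(M)\subseteq Z(L)$, and both have dimension $r-m$. So $Z(M)^\circ=Z(L)^\circ$ and $|Z(L)^F:Z(M)^F|\le|Z(L):Z(L)^\circ|\le C$. Altogether there are at most $D\cdot D|W|\,C\,q^m$ possible $t'$.

*(iii) $t'$ determines $y$.* By Lemma 7 and (i), $L'=C_M(t')^\circ$ is determined by $t'$, hence so is $s'=s_{L'}$. Since $u$ commutes with $s'$, $u\in C^\circ(s')=L'$ by (F1). Suppose we know that $u$ is regular in $L'$. Then the unique Borel subgroup $B''$ of $L'$ containing $u$ is $F$-stable, and Lemma 1(ii), applied in $L'$ to $u\in U_{B''}^F$ and the regular element $u'$, gives $B'=B''$. So $B'$, and with it $y$, is determined, and Step 3 follows from (ii).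

*(iv) $u$ is regular in $L'$.* The character lattice of $M/Z(M)$ lies between the root lattice and the weight lattice of $\Phi_M$, and it is a $p$-group modulo the root lattice. Since $p=3$ and weights modulo roots form a $2$-group for $D_4$ and for $B_2$, $M/Z(M)$ is the adjoint group, $PSO_8$ (respectively $SO_5$). Unipotent elements lift uniquely to unipotent elements of $SO_8$ (respectively $SO_5$), since the kernel has order prime to $p$. Regularity is not affected by central quotients, since they map root groups bijectively. Let $\hat u$ be the unipotent lift of the image of $u$.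

As $L$ and $L'$ arise from the same subgroup together with $M=M'$, $L'$ is conjugate to $L$ by an element normalizing $M$. So $L'$ corresponds to a connected subgroup of maximal rank in $SO_8$ (respectively $SO_5$), with root system $4A_1$ (respectively the long $2A_1$). In $D_4$ each root line lies in exactly one set of four mutually orthogonal root lines: for $e_1+e_2$ the orthogonal lines are those of $e_1-e_2,e_3+e_4,e_3-e_4$, and these are mutually orthogonal. So there are $12/4=3$ subsystems $4A_1$, namely $\{\pm e_i\pm e_j,\pm e_k\pm e_l\}$ with $\{i,j,k,l\}=\{1,2,3,4\}$. Hence $L'$ corresponds to $SO_4\times SO_4$ on an orthogonal decomposition $8=4+4$ (respectively to $SO_4$ with $5=4+1$), and the same is true of $L$, with a possibly different decomposition.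

On a $4$-space $SO_4$ is the image of $SL_2\times SL_2$ acting on $k^2\otimes k^2$. Let $a=1+\mu$ and $b=1+\nu$ be unipotent in $SL_2$, so $\mu^2=\nu^2=0$. From $a\otimes b-1=\mu\otimes1+1\otimes\nu+\mu\otimes\nu$ we get
$$(a\otimes b-1)^2=2\,\mu\otimes\nu,$$
which has rank $1$ if $a,b\ne1$ and rank $0$ otherwise. An element of $L'$ is regular if and only if all its $SL_2$-components are nontrivial. Hence $u$ is regular in $L'$ if and only if $\operatorname{rank}(\hat u-1)^2=2$ (respectively $1$). The same criterion, with the same $\hat u$, holds for $L$, where $u$ is regular. So $u$ is regular in $L'$. This completes Step 3 and the proof of (11.1).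

**Step 4: no polynomial.** Suppose $\omega_\infty(G^F)=P(q)$ for all large $q$. Since $f$ is one polynomial for all $p$, Proposition 5 and Step 1 at $q=2^k$ give $0\le P(q)-f(q)\le Cq^{2N-2m-1}$ for infinitely many $q$. So $P=f$ or $\deg(P-f)\le2N-2m-1$. But (11.1) gives $P(q)-f(q)\ge c'q^{2N-2m}$ for infinitely many $q$, a contradiction. Together with Sections 8 and 9 this proves Theorem 2(c), and with it all parts of Theorems 1 and 2. $\blacksquare$
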